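\title{Long paths of even order are $\operatorname{IR}$-graphs}

\begin{abstract}
The $\operatorname{IR}$-graph of a graph $G$ has the largest irredundant sets of $G$ as its vertices, two sets being adjacent when one arises from the other by exchanging a single vertex for an adjacent vertex. It has been conjectured that no path $P_n$ with $n\ge 3$ is an $\operatorname{IR}$-graph. We disprove this: for every $N\ge 7$ we construct a graph on $2N+6$ vertices, with upper irredundance number $5$, whose $\operatorname{IR}$-graph is $P_{2N+4}$. Thus $P_n$ is an $\operatorname{IR}$-graph for every even $n\ge 18$. The vertices of the graph are colored intervals on a time axis, and the largest irredundant sets record which intervals are present at a given time.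
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a finite simple graph. A set $D\subseteq V$ is \emph{irredundant} if each $v\in D$ satisfies at least one of the following conditions:
\begin{enumerate}
\item[(a)] $v$ is isolated in the subgraph $G[D]$ induced by $D$;
\item[(b)] $v$ is adjacent to a vertex of $V-D$ that is nonadjacent to all other vertices of $D$.
\end{enumerate}
The two conditions can be merged. Let $N[v]$ consist of $v$ and its neighbors, and let $N[S]=\bigcup_{v\in S}N[v]$ for $S\subseteq V$. A \emph{private neighbor} of $v\in D$ (with respect to $D$) is a vertex of $N[v]-N[D-\{v\}]$. Such a vertex is not in $D-\{v\}$, so it is either $v$ itself, which is case (a), or a vertex outside $D$, which is case (b). Hence $D$ is irredundant if and only if every vertex of $D$ has a private neighbor. In words, every vertex of $D$ reaches something that the rest of $D$ does not reach. Every independent set is irredundant, by (a).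

The \emph{upper irredundance number} $\operatorname{IR}(G)$ is the largest cardinality of an irredundant set of $G$, and an \emph{$\operatorname{IR}(G)$-set} is an irredundant set of that cardinality. The \emph{$\operatorname{IR}$-graph} $G(\operatorname{IR})$ has the $\operatorname{IR}(G)$-sets as its vertices; two sets $D$ and $D'$ are adjacent if $D'=(D-\{u\})\cup\{v\}$ for some $u\in D$ and $v\in V-D$ with $uv\in E$. If one puts a token on each vertex of $D$, then an edge of $G(\operatorname{IR})$ slides one token along one edge of $G$. A graph $H$ is an \emph{$\operatorname{IR}$-graph} if $H\cong G(\operatorname{IR})$ for some graph $G$. We ask which paths are $\operatorname{IR}$-graphs; $P_n$ denotes the path on $n$ vertices.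

Two small cases show what stands in the way. In the complete graph $K_n$ all closed neighborhoods coincide, so no set with two or more vertices is irredundant. Thus $\operatorname{IR}(K_n)=1$ and $K_n(\operatorname{IR})\cong K_n$; in particular $P_1$ and $P_2$ are $\operatorname{IR}$-graphs. Conversely, $\operatorname{IR}(G)=1$ forces $G$ to be complete, because two nonadjacent vertices form an irredundant set. So a single token never traces a longer path. Next let $G$ consist of two disjoint edges. An irredundant set cannot contain both ends of one of these edges, so the $\operatorname{IR}(G)$-sets take one end of each. The two tokens move independently and $G(\operatorname{IR})$ is a $4$-cycle.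

The second phenomenon is general. Let $D,D',D''$ be consecutive vertices of a walk in $G(\operatorname{IR})$, where first a token moves from $u$ to $u'$ and then another token moves from $v$ to some $v'\ne u$. If $(D-\{v\})\cup\{v'\}$ is irredundant, then the two moves can be made in the other order, and $G(\operatorname{IR})$ contains a $4$-cycle. For $G(\operatorname{IR})$ to be a path, every such reordering must be blocked, every shortcut along the path must be absent, and no irredundant set of the largest size may exist off the path. It is natural to guess that these demands cannot all be met. The paths $P_3$, $P_4$ and $P_5$ are known not to be $\operatorname{IR}$-graphs, and the following conjecture is posed by Mynhardt and Roux~\cite{MR}: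
\begin{quote}
\emph{$P_n$ is not an $\operatorname{IR}$-graph for each $n\ge 3$.}
\end{quote}
We show that the conjecture is false.

\begin{theorem}\label{thm:main}
For every $N\ge 7$ there is a graph $G_N$ on $2N+6$ vertices with $\operatorname{IR}(G_N)=5$ and $G_N(\operatorname{IR})\cong P_{2N+4}$. Consequently, $P_n$ is an $\operatorname{IR}$-graph for every even $n\ge 18$.
\end{theorem}

The smallest instance realizes $P_{18}$ by a graph on $20$ vertices. We make no claim about odd $n\ge 7$ or about even $n$ with $6\le n\le 16$.

Section~\ref{sec:idea} explains the mechanism that forces tokens to move in a prescribed order. Sections~\ref{sec:segments} and~\ref{sec:witness} develop it in a model with colored intervals. The graph $G_N$ is built from this model in Section~\ref{sec:graph}, its largest irredundant sets are determined in Section~\ref{sec:sets}, and Section~\ref{sec:path} shows that they form a path.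

\section{Tokens in a clique}\label{sec:idea}

Two elementary facts about private neighbors are used throughout.

\begin{lemma}\label{lem:pn}
Let $D\subseteq V$ and $v\in D$.
\begin{enumerate}
\item[(a)] A private neighbor of $v$ is not in $N[v']$ for any $v'\in D-\{v\}$. In particular, it is not a private neighbor of $v'$.
\item[(b)] If a clique $K$ of $G$ contains a vertex of $D-\{v\}$, then no private neighbor of $v$ lies in $K$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the definition. For (b), if $v'\in K\cap(D-\{v\})$, then $K\subseteq N[v']$.
\end{proof}

Suppose that $V$ is the union of two disjoint cliques, a left clique $A$ and a right clique $B$, and put two or more tokens on a set $D\subseteq A$. Every token can slide to every free vertex of $A$, so the edges of $G$ impose no restriction on the moves. By Lemma~\ref{lem:pn}(b) all private neighbors lie in $B$. Irredundance of $D$ therefore depends only on the bipartite graph between $A$ and $B$, which we may choose freely. If it is a perfect matching $a_ib_i$, $1\le i\le k$, then $A$ itself is irredundant, with $b_i$ private to $a_i$; think of $i$ as a color.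

We let this matching change in time. At each time there is one left vertex and one right vertex of each color, and from time to time one of them is replaced by a new vertex of the same color. Each vertex is thus present during an interval of time. A left and a right vertex are to be nonadjacent exactly when they have different colors and are present simultaneously at some time. The left vertices present at a fixed time then form an irredundant set, with the right vertices present at that time as private neighbors. The point of joining all noncontemporaries is the converse: a private neighbor $y$ of $x\in D$ is nonadjacent to the rest of $D$, so $y$ is a contemporary of every other element of $D$. Suppose that the left vertex of color $a$ is replaced first and the left vertex of color $b$ next, and that between the two events the right vertex of a third color $f$ is replaced. Then no right vertex of color $f$ is a contemporary of both the old vertex of color $a$ and the new vertex of color $b$. If the tokens of colors $a$ and $b$ move in the wrong order, the token of color $f$ has no private neighbor. This blocks the $4$-cycles. We now fix a schedule of replacements in which a suitable third color is always available.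

\section{Cuts and segments}\label{sec:segments}

Fix $N\ge 7$. \emph{Colors} are the elements of $\mathbb Z_4$; an integer used as a color is read modulo $4$. \emph{Times} are the integers $0,1,\dots,2N$. For $1\le m\le 2N$, \emph{cut} $m$ is the gap between times $m-1$ and $m$. Each cut has a side and a color: for $0\le j\le N-1$,
\[
\text{cut } 2j+1 \text{ is a \emph{right cut of color} } j+2,\qquad
\text{cut } 2j+2 \text{ is a \emph{left cut of color} } j .
\]
So right cuts are odd, left cuts are even, and on each side the colors recur cyclically. Since $N\ge4$, every color has at least one left cut and at least one right cut.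

For each color $i$, the left cuts $\mu_1<\dots<\mu_r$ of color $i$ divide the times into the intervals $[0,\mu_1-1],[\mu_1,\mu_2-1],\dots,[\mu_r,2N]$. Each of these intervals, labeled with its side and its color, is a \emph{left segment} of color $i$. \emph{Right segments} are defined in the same way from the right cuts. We write $[a,b]_i$ for a segment of color $i$ whose side is understood. Each cut adds one segment to its side, so there are $N+4$ left and $N+4$ right segments. Figure~\ref{fig:seven} shows the case $N=7$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.72cm,y=0.68cm,font=\scriptsize]
\foreach \s in {0,...,14}{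
  \draw[gray!30] (\s,-4.3)--(\s,4.6);
  \node[fill=white,inner sep=1pt] at (\s,0.2) {$\s$};}
\foreach \a/\b/\y in {0/1/4,2/9/4,0/3/3,4/11/3,0/5/2,6/13/2,0/7/1,5/12/-1,13/14/-1,7/14/-2,1/8/-3,9/14/-3,3/10/-4,11/14/-4}
  \draw[thick] (\a-0.35,\y)--(\b+0.35,\y) node[midway,above=1.5pt,fill=white,inner sep=0.5pt]{$[\a,\b]$};
\foreach \a/\b/\y in {10/14/4,12/14/3,14/14/2,8/14/1,0/4/-1,0/6/-2,0/0/-3,0/2/-4}
  \draw[line width=2.4pt] (\a-0.35,\y)--(\b+0.35,\y) node[midway,above=1.5pt,fill=white,inner sep=0.5pt]{$[\a,\b]$};
\foreach \c/\y in {0/4,1/3,2/2,3/1} \node[left] at (-0.7,\y) {left, color $\c$};
\foreach \c/\y in {0/-1,1/-2,2/-3,3/-4} \node[left] at (-0.7,\y) {right, color $\c$};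
\node[left] at (-0.7,0.2) {time};
\end{tikzpicture}
\caption{The left segments (upper four rows) and right segments (lower four rows) for $N=7$, one row for each side and color, drawn over the times $0,\dots,14$. The heavy segments are the last left segment and the first right segment of each color; in the graph $G_7$ these two are identified.}
\label{fig:seven}
\end{figure}

Two segments \emph{meet} if their intervals share a time and are \emph{disjoint} otherwise; of two disjoint segments, one is \emph{earlier}. Distinct segments of the same side and color are disjoint. A segment with first time $a>0$ \emph{begins at cut $a$}, and a segment with last time $b<2N$ \emph{ends at cut $b+1$}; these cuts have the side and the color of the segment. A segment \emph{crosses} cut $m$ if it contains a time $\le m-1$ and a time $\ge m$. All contradictions in Section~\ref{sec:witness} come from one rule, which is the definition of a segment: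
\begin{equation}\label{eq:cross}
\text{no segment crosses a cut of its own side and color.}
\end{equation}

The schedule enters the main argument through two interleaving properties.

\begin{lemma}\label{lem:cuts}
\leavevmode
\begin{enumerate}
\item[(a)] Strictly between two distinct left cuts of the same color there is a right cut of every color. Strictly between two distinct right cuts of the same color there is a left cut of every color.
\item[(b)] Strictly between two left cuts of different colors $a$ and $b$ there is a right cut whose color is neither $a$ nor $b$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $j<j'$. The right cuts strictly between the left cuts $2j+2$ and $2j'+2$ are the cuts $2k+1$ with $j+1\le k\le j'$, of colors $j+3,j+4,\dots,j'+2$. If the two left cuts have the same color, then $j'-j\ge4$ and this list contains four consecutive integers. The left cuts strictly between the right cuts $2j+1$ and $2j'+1$ have colors $j,j+1,\dots,j'-1$, again at least four consecutive integers if the two right cuts have the same color. This proves (a). For (b), the colors to be avoided are $j$ and $j'$. If $j'-j\equiv1$ or $2\pmod 4$, the color $j+3$ avoids both. If $j'-j\equiv3\pmod 4$, the color $j'+2\equiv j+1$ avoids both.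
\end{proof}

\begin{remark}\label{rem:three}
Part (b) is the reason for taking four colors. With colors in $\mathbb Z_3$ and cut $2j+2$ again a left cut of color $j$, part (b) applied to consecutive left cuts would force cut $2j+3$ to have color $j+2$. The right cuts between the left cuts $2j+2$ and $2j+6$, whose colors are $j$ and $j+2$, would then have colors $j+2$ and $j+3\equiv j$, and (b) would fail.
\end{remark}

For $0\le j\le N$ let $L_j$ be the set of the four left segments that contain time $2j$, and let $R_j$ be the set of the four right segments that contain time $2j$; each has one segment of every color. Odd cuts are not left cuts, so the left segments containing a time $t$ form the set $L_{\lfloor t/2\rfloor}$. The only left cut between times $2j$ and $2j+2$ is cut $2j+2$, of color $j$. Hence $L_{j+1}$ arises from $L_j$ by replacing the segment of color $j$ with the next left segment of that color. Moreover,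
\begin{equation}\label{eq:differ}
\text{if } j\le k<j', \text{ then } L_j \text{ and } L_{j'} \text{ have different segments of color } k,
\end{equation}
since a common one would contain the times $2j$ and $2j'$ and so cross cut $2k+2$.

Let $\ell_i$ be the last left segment and $\varphi_i$ the first right segment of color $i$; thus $L_N=\{\ell_0,\dots,\ell_3\}$ and $R_0=\{\varphi_0,\dots,\varphi_3\}$. The first right cuts of the four colors are $1,3,5,7$, so every $\varphi_i$ is contained in $[0,6]$. The last left cuts of the four colors are $2N-6,2N-4,2N-2,2N$, so every $\ell_i$ is contained in $[2N-6,2N]$. As $N\ge7$ gives $2N-6\ge8$,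
\begin{equation}\label{eq:disjoint}
\ell_i \text{ and } \varphi_k \text{ are disjoint for all colors } i,k .
\end{equation}

Finally, the schedule is symmetric under reversal of time. Let $\sigma$ send time $t$ to $2N-t$ and color $i$ to $N+1-i$. The gap between $m-1$ and $m$ goes to the gap between $2N-m$ and $2N-m+1$, so cut $m$ goes to cut $2N+1-m$. The right cut $2j+1$, of color $j+2$, goes to cut $2(N-1-j)+2$, a left cut of color $N-1-j=N+1-(j+2)$. The left cut $2j+2$, of color $j$, goes to cut $2(N-1-j)+1$, a right cut of color $N+1-j$. So $\sigma$ exchanges left and right cuts compatibly with its action on colors. It therefore exchanges left and right segments, it preserves the relations ``meet'' and ``have the same color'', and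
\begin{equation}\label{eq:sigma}
\sigma(\ell_i)=\varphi_{N+1-i},\qquad \sigma(\varphi_i)=\ell_{N+1-i},\qquad \sigma(L_j)=R_{N-j},\qquad \sigma(R_j)=L_{N-j}.
\end{equation}

\section{Witnessed sets of left segments}\label{sec:witness}

For a left segment $x$ and a right segment $y$ put
\[
x\sim y\iff x \text{ and } y \text{ have the same color or are disjoint.}
\]
So $x\not\sim y$ means that $x$ and $y$ have different colors and meet. The relation $\sim$ is the bipartite graph of Section~\ref{sec:idea}, and it is preserved by $\sigma$. The following notion is that of a private neighbor in this bipartite graph.

\begin{definition}\label{def:witness}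
Let $A$ be a set of left segments and $x\in A$. A right segment $y$ is a \emph{witness} for $x$ in $A$ if $x\sim y$ and $x'\not\sim y$ for all $x'\in A-\{x\}$. The set $A$ is \emph{witnessed} if each of its elements has a witness in $A$.
\end{definition}

A witness for $x$ in $A$ meets every element of $A-\{x\}$, and its color is not the color of any element of $A-\{x\}$. In particular, if $A$ consists of four segments of four different colors, then a witness for $x$ has the color of $x$.

\begin{example}\label{ex:order}
Let $N=7$, as in Figure~\ref{fig:seven}. The set $L_0=\{[0,1]_0,[0,3]_1,[0,5]_2,[0,7]_3\}$ is witnessed by the right segments $[0,4]_0,[0,6]_1,[0,0]_2,[0,2]_3$ that contain time $0$. Replacing $[0,1]_0$ by $[2,9]_0$ gives $L_1$. The witness $[0,0]_2$ is now lost, being disjoint from $[2,9]_0$, but its successor $[1,8]_2$ takes over: the right segments $[0,4]_0,[0,6]_1,[1,8]_2,[0,2]_3$ contain time $2$, as do all elements of $L_1$. Replacing $[0,3]_1$ by $[4,11]_1$ next gives $L_2$. In the other order the intermediate set would be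
\[
A=\{[0,1]_0,\ [4,11]_1,\ [0,5]_2,\ [0,7]_3\}.
\]
A witness for $[0,7]_3$ in $A$ has color $3$ and meets both $[0,1]$ and $[4,11]$, so it crosses cut $3$, a right cut of color $3$. Indeed none of $[0,2]_3,[3,10]_3,[11,14]_3$ meets both intervals, and $A$ is not witnessed.
\end{example}

The argument of the example needs to know the color of a witness, and this requires that all four colors occur in $A$. So we must first rule out repeated colors. If two elements of $A$ share a color, their witnesses cannot use that color and have to be adjacent through disjointness. This pushes one witness late and the other early, and the remaining elements of $A$ are stretched between them.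

\begin{lemma}\label{lem:colors}
If $A$ is a witnessed set of left segments with $|A|\ge4$, then the elements of $A$ have pairwise different colors.
\end{lemma}

\begin{proof}
Fix a witness $\pi(z)$ for each $z\in A$. Suppose that $x\ne x'$ in $A$ have the same color $e$, with $x$ earlier. Then $x$ ends at a left cut $\tau$ of color $e$ and $x'$ begins at a left cut $\tau'\ge\tau$ of color $e$. Put $Z=A-\{x,x'\}$, so $|Z|\ge2$.

First, $\tau=\tau'$. Take $z\in Z$. The witness $\pi(z)$ meets $x$ and $x'$, so it contains a time $\le\tau-1$ and a time $\ge\tau'$, and it crosses every cut between $\tau$ and $\tau'$. If $\tau<\tau'$, one of these is a right cut of the color of $\pi(z)$ by Lemma~\ref{lem:cuts}(a), contrary to~\eqref{eq:cross}.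

Let $M$ be the set of colors that do not occur in $A$. Because $x$ and $x'$ share their color, each of $A-\{x\}$ and $A-\{x'\}$ has all the colors of $A$. So the colors of $\pi(x)$ and $\pi(x')$ lie in $M$; in particular $M\neq\emptyset$. Since $x\sim\pi(x)$ and the colors differ, $\pi(x)$ is disjoint from $x$. It meets $x'$, which is later than $x$, so it is later than $x$ as well and begins at a right cut $u\ge\tau$. Likewise $\pi(x')$ is disjoint from $x'$ and meets the earlier segment $x$, so it is earlier than $x'$ and ends at a right cut $t\le\tau$. As $\tau$ is even and $t,u$ are odd, $t<\tau<u$.

Every $z\in Z$ meets $\pi(x')$ and $\pi(x)$, so it contains a time $\le t-1$ and a time $\ge u$. Hence $z$ crosses every cut from $t$ to $u$. It crosses $\tau$, so its color is not $e$. All elements of $Z$ contain time $\tau$, so their colors are pairwise different. These colors also lie outside $M$, and therefore $2\le|Z|\le 3-|M|$. This forces $|M|=1$, so $\pi(x)$ and $\pi(x')$ have the same color, and $t<u$ are right cuts of the same color. By Lemma~\ref{lem:cuts}(a), for any $z\in Z$ there is a left cut of the color of $z$ between $t$ and $u$. The segment $z$ crosses it, contrary to~\eqref{eq:cross}.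
\end{proof}

\begin{remark}\label{rem:four}
The hypothesis $|A|\ge4$ is what forces $|M|=1$, and it cannot be weakened to $|A|\ge 3$. For $N=7$ the set $\{[0,1]_0,[2,9]_0,[0,3]_1\}$ is witnessed, by $[3,10]_3$, $[0,0]_2$ and $[0,6]_1$ in this order; here two colors are free for the first two witnesses.
\end{remark}

\begin{proposition}\label{prop:witnessed}
A set $A$ of at least four left segments is witnessed if and only if $A=L_j$ for some $j$.
\end{proposition}

\begin{proof}
For $x\in L_j$ let $y\in R_j$ have the color of $x$. Then $x\sim y$, while every other element of $L_j$ has a different color and shares time $2j$ with $y$. So $y$ is a witness for $x$, and $L_j$ is witnessed.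

Conversely, let $A$ be witnessed with $|A|\ge4$. By Lemma~\ref{lem:colors}, $A$ has exactly four elements, one of each color, so every witness for $z\in A$ has the color of $z$. Suppose that $x,x'\in A$ are disjoint, with $x$ earlier, and let $a\ne b$ be their colors. Then $x$ ends at a left cut $\mu_1$ of color $a$ and $x'$ begins at a left cut $\mu_2\ge\mu_1$ of color $b$, and $\mu_1\neq\mu_2$ because the colors differ. By Lemma~\ref{lem:cuts}(b) there is a right cut $\mu$ with $\mu_1<\mu<\mu_2$ of a color $f\notin\{a,b\}$. Let $z\in A$ have color $f$. A witness for $z$ has color $f$ and meets $x$ and $x'$, so it contains a time $\le\mu_1-1$ and a time $\ge\mu_2$. It crosses $\mu$, contrary to~\eqref{eq:cross}.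

Thus the elements of $A$ pairwise meet. Pairwise intersecting intervals have a common point (Helly's theorem on the line): the largest of the first times, call it $t$, is at most each last time. So the four elements of $A$ contain $t$, and $A=L_{\lfloor t/2\rfloor}$.
\end{proof}

\section{The graph $G_N$}\label{sec:graph}

Consider the graph with a clique on the left segments, a clique on the right segments, and $\sim$ between them. By Proposition~\ref{prop:witnessed} its irredundant sets with four or more elements in the left clique are $L_0,\dots,L_N$, and they follow one another like the vertices of a path. But by symmetry $R_0,\dots,R_N$ are irredundant too, and no $L_j$ is one exchange away from any $R_{j'}$. To join the two sequences we glue the end of the first to the start of the second, identifying $L_N$ with $R_0$.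

Identify $\ell_i$ with $\varphi_i$ and call the resulting vertex $c_i$. Let $C=\{c_0,c_1,c_2,c_3\}$, let $X$ be the set of left segments other than the $\ell_i$, and let $Y$ be the set of right segments other than the $\varphi_i$. With two further vertices $p$ and $q$, whose purpose is explained below, the vertex set of $G=G_N$ is
\[
V=X\cup C\cup Y\cup\{p,q\},\qquad |V|=N+4+N+2=2N+6 .
\]
The edges are as follows.
\begin{itemize}
\item The sets $X^+=X\cup\{p\}$, $C$ and $Y^+=Y\cup\{q\}$ are cliques, and $pq$ is an edge.
\item For $x\in X$, $y\in Y$ and each color $i$: $xy\in E$ if and only if $x\sim y$; $xc_i\in E$ if and only if $x\sim\varphi_i$; and $c_iy\in E$ if and only if $\ell_i\sim y$.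
\item There are no other edges. In particular $N[p]=X^+\cup\{q\}$ and $N[q]=Y^+\cup\{p\}$.
\end{itemize}
The cliques $X^+,C,Y^+$ partition $V$. From now on left segments are the vertices of $X\cup C$ and right segments are the vertices of $C\cup Y$; the vertex $c_i$ is $\ell_i$ when read as a left segment and $\varphi_i$ when read as a right segment, and it has color $i$ in both readings. Thus
\begin{equation}\label{eq:where}
L_j\subseteq X\cup C,\qquad R_j\subseteq C\cup Y,\qquad L_N=C=R_0,\qquad L_0\subseteq X,\qquad R_N\subseteq Y;
\end{equation}
the last two inclusions hold because every color has a cut on each side, so that a first left segment is not last and a last right segment is not first.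

The gluing could destroy the correspondence between witnesses and private neighbors, since a vertex of $C$ now plays both roles. The next lemma says that it does not. This is the only place where $N\ge7$ is needed in full; elsewhere we use only that every color has a cut on each side.

\begin{lemma}\label{lem:dictionary}
Let $x\in X\cup C$ be read as a left segment and $y\in C\cup Y$ as a right segment. Then $y\in N[x]$ if and only if $x\sim y$. Consequently, for $A\subseteq X\cup C$ and $x\in A$, a vertex $y\in C\cup Y$ lies in $N[x]-N[A-\{x\}]$ if and only if $y$ is a witness for $x$ in $A$.
\end{lemma}

\begin{proof}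
If $x\in X$ or $y\in Y$, then $x\ne y$ and the first claim is the definition of $E$. Otherwise $x=c_i$ is read as $\ell_i$ and $y=c_k$ as $\varphi_k$. Then $y\in N[x]$ because $C$ is a clique, and $\ell_i\sim\varphi_k$ by~\eqref{eq:disjoint}. The second claim follows by applying the first to each element of $A$.
\end{proof}

For $N=6$ the lemma fails: $\ell_2=[6,12]_2$ and $\varphi_1=[0,6]_1$ meet and have different colors, while $c_1c_2$ is an edge.

By~\eqref{eq:sigma}, $\sigma$ respects the identification and induces a permutation of $X\cup C\cup Y$ with $c_i\mapsto c_{N+1-i}$ that exchanges $X$ and $Y$. Extend it by $\sigma(p)=q$ and $\sigma(q)=p$. Then $\sigma$ exchanges $X^+$ and $Y^+$, fixes $C$ and $\{p,q\}$ as sets, and preserves the remaining edges because it preserves $\sim$. So $\sigma$ is an automorphism of $G$.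

It remains to say why $p$ and $q$ are there. The gluing creates unwanted irredundant sets of size four. Let $a_i\in L_0$ and $b_i\in R_N$ have color $i$, and form a set $T$ by choosing one of $a_i,b_i$ for each $i$. The vertex $c_i$ is adjacent to $a_i$ and $b_i$. For $k\ne i$ it is adjacent neither to $a_k$, which shares time $0$ with $\varphi_i$, nor to $b_k$, which shares time $2N$ with $\ell_i$. So $c_i$ is private to the element of color $i$, and all sixteen sets $T$ are irredundant. Since $a_ib_i\in E$, single exchanges link them as the vertices of a $4$-dimensional cube. The vertices $p$ and $q$ carry a fifth token. We shall see that $p$ can be added to each $L_j$ and $q$ to each $R_j$, whereas neither can be added to a set that meets both $X$ and $Y$. Of the cube only the corners $L_0$ and $R_N$ survive; their private neighbors can be taken in $C$, so they accept either $p$ or $q$, and this gives the path one extra vertex at each end.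

\section{The largest irredundant sets}\label{sec:sets}

For a set $S$ of segments write $pS=\{p\}\cup S$ and $qS=\{q\}\cup S$. Let $\mathcal L$ be the family of $5$-sets
\[
qL_0,\qquad pL_j\ \ (0\le j\le N),\qquad qR_j\ \ (0\le j\le N),\qquad pR_N .
\]
By~\eqref{eq:sigma}, $\sigma$ exchanges $pL_j$ with $qR_{N-j}$ and $qL_0$ with $pR_N$, so it preserves $\mathcal L$.

\begin{proposition}\label{prop:irredundant}
Every member of $\mathcal L$ is irredundant.
\end{proposition}

\begin{proof}
By symmetry it suffices to treat $pL_j$ and $qL_0$. Let $D=pL_j$. Each $x\in L_j$ has a witness $y$ in $L_j$ by Proposition~\ref{prop:witnessed}, so $y\in N[x]-N[L_j-\{x\}]$ by Lemma~\ref{lem:dictionary}. Also $y\in C\cup Y$, which is disjoint from $N[p]$. So $y$ is a private neighbor of $x$. The vertex $q$ is a private neighbor of $p$, because $N[q]=Y^+\cup\{p\}$ is disjoint from $L_j$.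

Let $D=qL_0$. As in the proof of Proposition~\ref{prop:witnessed}, the element $c_i$ of $R_0=C$ is a witness for the element of color $i$ in $L_0$. Since $c_i\notin N[q]$, it is a private neighbor of that element. The vertex $q$ has no neighbor in $L_0\subseteq X$ and is its own private neighbor.
\end{proof}

The next lemma is the filter provided by $p$ and $q$.

\begin{lemma}\label{lem:filter}
Let $D$ be irredundant in $G$. If $p\in D$ and $D\cap X\ne\emptyset$, then $D\cap Y^+=\emptyset$. If $q\in D$ and $D\cap Y\neq\emptyset$, then $D\cap X^+=\emptyset$.
\end{lemma}

\begin{proof}
Let $p\in D$ and $D\cap X\ne\emptyset$. A private neighbor of $p$ lies in $N[p]=X^+\cup\{q\}$, and not in $X^+$ by Lemma~\ref{lem:pn}(b). So it is $q$, and $q\notin N[D-\{p\}]$ means that $D$ contains no vertex of $Y^+$. The second statement follows by applying $\sigma$.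
\end{proof}

\begin{proposition}\label{prop:only}
Every irredundant set $D$ of $G$ with $|D|\ge5$ belongs to $\mathcal L$. Hence $\operatorname{IR}(G)=5$ and $\mathcal L$ is the family of all $\operatorname{IR}(G)$-sets.
\end{proposition}

\begin{proof}
We distinguish cases by which of $X$ and $Y$ the set $D$ meets. In each case Lemma~\ref{lem:pn}(b) is applied to the cliques $X^+,C,Y^+$ that partition $V$: a private neighbor of $v\in D$ lies in one of them that contains no vertex of $D-\{v\}$. Call such a clique \emph{free for $v$}.

\medskip\noindent
\emph{Case 1: $D$ meets both $X$ and $Y$.} We show that this is impossible, because there is room for only four private neighbors. By Lemma~\ref{lem:filter}, $p,q\notin D$. Suppose first that $D$ also meets $C$. Since $|D|\ge5$, one of $X,C,Y$ contains two vertices of $D$; for either of them no clique is free, a contradiction. So $D\subseteq X\cup Y$, and by applying $\sigma$ we may assume $|D\cap X|\ge|D\cap Y|$, whence $|D\cap X|\ge3$. For $v\in D\cap X$ the only free clique is $C$. If $|D\cap Y|\ge2$, the same holds for $v\in D\cap Y$, and the five or more vertices of $D$ have distinct private neighbors in the $4$-set $C$, which is absurd. So $D\cap Y=\{y\}$ and $|D\cap X|\ge4$. The private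 neighbors of the vertices of $D\cap X$ then exhaust $C$, so $N[y]\cap C=\emptyset$ by Lemma~\ref{lem:pn}(a). But $y$ is adjacent to the vertex of $C$ of its own color.

\medskip\noindent
\emph{Case 2: $D$ meets $X$ but not $Y$.} By Lemma~\ref{lem:filter}, $D$ contains at most one of $p,q$. So $A=D\cap(X\cup C)$ has at least four elements. We want to apply Proposition~\ref{prop:witnessed} to $A$, and for this each $v\in A$ needs a private neighbor in $C\cup Y$. A private neighbor of $v$ is not $q$, since $q\notin N[v]$. So the only danger is that it lies in $X^+$. Since $D$ meets $X$, the clique $X^+$ is free for $v$ only if $D\cap X^+=\{v\}$. We exclude this configuration first.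

Suppose that $D\cap X^+=\{x\}$, with $x\in X$. Then $|D\cap C|\ge3$. For $c\in D\cap C$ neither $X^+$ nor $C$ is free, so $Y^+$ is free, which gives $q\notin D$. Now $D=A$ and $|D|\ge5$ force $D=\{x\}\cup C$. Let $i$ be the color of $x$ and let $y$ be a private neighbor of $c_i$; it lies in $Y^+$ and is not $q$, so $y\in Y$. For $k\ne i$ the vertex $y$ is not adjacent to $c_k$, so its color is not $k$. Hence $y$ has color $i$ and is adjacent to $x$, contrary to Lemma~\ref{lem:pn}(a).

Therefore every $v\in A$ has a private neighbor $y\in C\cup Y$. It lies in $N[v]-N[A-\{v\}]$, so it is a witness for $v$ in $A$ by Lemma~\ref{lem:dictionary}. By Proposition~\ref{prop:witnessed}, $A=L_j$ for some $j$. Since $|D|\ge5$, either $D=pL_j\in\mathcal L$ or $D=qL_j$. In the second case $Y^+$ is not free for any element of $L_j$, so all these witnesses lie in $C$. The witness for the element of color $2$ has color $2$, so it is $c_2$, read as $\varphi_2$. Cut $1$ is a right cut of color $2$, so $\varphi_2=[0,0]_2$. This witness meets the element of color $0$ in $L_j$, which therefore contains time $0$. Cut $2$ is a left cut of color $0$, so that element is $[0,1]_0$. It contains time $2j$, which gives $j=0$ and $D=qL_0\in\mathcal L$.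

\medskip\noindent
\emph{Case 3: $D$ meets $Y$ but not $X$.} Then $\sigma(D)$ falls under Case 2, and $\sigma$ preserves $\mathcal L$.

\medskip\noindent
\emph{Case 4: $D\subseteq C\cup\{p,q\}$.} Here $|D\cap C|\ge3$, so $C$ is not free for $c\in D\cap C$. If both $p$ and $q$ were in $D$, then $X^+$ and $Y^+$ would not be free either. So $D$ contains at most one of $p,q$, and $|D|\ge5$ gives $D=pC=pL_N$ or $D=qC=qR_0$.

\medskip
The last sentence of the proposition follows with Proposition~\ref{prop:irredundant}, as all members of $\mathcal L$ have five elements.
\end{proof}

\section{The $\operatorname{IR}$-graph is a path}\label{sec:path}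

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The graph $G=G_N$ has $2N+6$ vertices, and $\operatorname{IR}(G)=5$ by Proposition~\ref{prop:only}. List the vertices of $G(\operatorname{IR})$, that is, the members of $\mathcal L$, in the order
\begin{equation}\label{eq:path}
qL_0,\quad pL_0,\ pL_1,\ \dots,\ pL_N=pC,\quad qC=qR_0,\ qR_1,\ \dots,\ qR_N,\quad pR_N .
\end{equation}
The sets $L_0,\dots,L_N$ are distinct by~\eqref{eq:differ}, and so are $R_0,\dots,R_N$ by symmetry. By~\eqref{eq:where}, $R_N$ is disjoint from every $L_j$, and $L_0$ is disjoint from every $R_j$. So the list has $2(N+1)+2=2N+4$ distinct entries. We show that two entries are adjacent if and only if they are consecutive.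

\medskip\noindent
\emph{Consecutive entries are adjacent.} The steps $qL_0\to pL_0$, $pC\to qC$ and $qR_N\to pR_N$ exchange $p$ and $q$, and $pq\in E$. The step $pL_j\to pL_{j+1}$ replaces the segment $x$ of color $j$ by the next left segment $x'$ of that color. Here $x\in X$, since $x$ is not the last segment of its color. If $x'\in X$, then $xx'\in E$ because $X$ is a clique. Otherwise $x'$ is the vertex of $C$ of color $j$, which is adjacent to $x$ because the colors agree. The steps $qR_j\to qR_{j+1}$ are the images of these steps under the automorphism $\sigma$.

\medskip\noindent
\emph{No other entries are adjacent.} Adjacent entries share exactly four vertices. Consider first two entries that contain $p$. If $j'\ge j+2$, then by~\eqref{eq:differ} the sets $L_j$ and $L_{j'}$ differ in the two colors $j$ and $j+1$, so $pL_j$ and $pL_{j'}$ share at most three vertices. The entries $pR_N$ and $pL_j$ share only $p$. Hence two adjacent entries containing $p$ have the form $pL_j,pL_{j+1}$. Applying $\sigma$, two adjacent entries containing $q$ have the form $qR_j,qR_{j+1}$.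

No entry contains both $p$ and $q$, so entries $pS$ and $qS'$ share four vertices only if $S=S'$. Here $S$ is one of $L_0,\dots,L_N,R_N$ and $S'$ is one of $L_0,R_0,\dots,R_N$. If $S=L_j$ and $S'=L_0$, then $j=0$. If $S=L_j$ and $S'=R_{j'}$, then $S\subseteq(X\cup C)\cap(C\cup Y)=C$, so $S=C=L_N=R_0$, that is, $j=N$ and $j'=0$. If $S=R_N$, then $S'\neq L_0$, so $S'=R_{j'}$ with $j'=N$. These three pairs are consecutive in~\eqref{eq:path}.

\medskip
Thus $G_N(\operatorname{IR})$ is the path~\eqref{eq:path}, which is $P_{2N+4}$. As $N$ runs through the integers $N\ge7$, the order $2N+4$ runs through all even integers $n\ge18$.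
\end{proof}

\begin{thebibliography}{1}

\bibitem{MR}
Kieka Mynhardt and Riana Roux, \emph{Irredundance Graphs}, arXiv:1812.03382 (2018).

\end{thebibliography}
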